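# Integer alternating surgeries that no unknotting crossing explains

## 1. The weight vector $(1,2,4,5,8,\dots,8)$ is carried by no crossing

### 1.1 Surgeries produced by crossings

All knots lie in $S^3$. We write $\Sigma(L)$ for the double cover of $S^3$ branched over a link $L$, and "$=$" between 3-manifolds means orientation-preserving homeomorphism. (Section 9 shows that allowing orientation reversal would change nothing.) A surgery $S^3_r(K)$, $r\in\mathbb Q$, is an *alternating surgery* if it is $\Sigma(L)$ for an alternating knot or link $L$.

There is a machine that produces alternating surgeries. Take an alternating diagram in which changing one crossing $c$ gives a diagram of the unknot. The double cover of $S^3$ branched over the unknot is $S^3$, and the short vertical arc at $c$ lifts to a knot $K$ in it. By the Montesinos trick, replacing the little ball around $c$ by another rational tangle downstairs is Dehn surgery on $K$ upstairs. Putting the original crossing back is surgery along a slope at distance $2$ from the meridian. Smoothing $c$ is surgery along a slope at distance $1$, that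 is, an integer. All these new diagrams are alternating, so $K$ has alternating surgeries.

**Definition 1.1.** Let
$$\mathcal L=\{K:\exists\, r>0\text{ such that }S^3_r(K)\text{ is an }L\text{-space}\},$$
and let $\mathcal D$ be the set of $K\in\mathcal L$ that arise as the lift of an unknotting arc in an alternating diagram: the arc at a crossing $c$ of an alternating diagram such that changing $c$ gives a diagram of the unknot.

(An $L$-space is a rational homology sphere $Y$ with $\operatorname{rank}\widehat{HF}(Y)=|H_1(Y)|$; lens spaces are examples.)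

Does every alternating surgery arise, as a manifold, from this machine? For non-integer slopes the answer is yes (McCoy, Theorem 1.2 of the paper on non-integer alternating surgeries): if $S^3_{p/q}(K)$ is an alternating surgery with $p/q>0$ and $p/q\notin\mathbb Z$, then there is $K'\in\mathcal D$ with $S^3_{p/q}(K)=S^3_{p/q}(K')$. The question for integers is posed in Duncan McCoy, "Bounds on alternating surgery slopes", arXiv:1412.0906 (2014): if $n$ is a positive integer and $S^3_n(K)$ is an alternating surgery, must there be $K'\in\mathcal D$ with $S^3_n(K)=S^3_n(K')$?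

We shall see that the answer is no. We begin with the part of the argument that is pure graph theory: a certain vector would have to be attached to an unknotting crossing, and no crossing can carry it.

### 1.2 Plane graphs and diagrams

A connected plane graph $H$ with edges of sign $\pm1$ gives a checkerboard colored link diagram $D(H)$. Its white regions are the vertices, its crossings are the edges, and its black regions are the faces. The sign of an edge says which of the two possible crossings, relative to the coloring, sits there; which one is called $+$ is fixed in Section 3. Changing a crossing changes the sign of its edge. Smoothing the crossing $e$ so that the two white regions join contracts $e$. Smoothing so that the black regions join deletes $e$. A crossing is nugatory exactly when its edge is a loop or a bridge.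

The diagram is alternating iff all signs agree. Swapping the two colors changes the sign of every crossing, and so does taking the mirror image. Hence an alternating diagram has a coloring with all signs $+$; its graph is called the *all-$+$ graph* of the diagram. If this graph is $H$, then the mirror image has an all-$+$ coloring whose graph is the plane dual $H^*$.

We use two Reidemeister moves in graph form. **RII** deletes two parallel edges of opposite sign that bound a bigon face. **RIII** replaces a trivalent vertex whose three edges do not all have the same sign by a triangle on the ends of the three edges, and each triangle edge carries the negative of the sign of the star edge opposite to it. To see this, consider the white triangular region at the vertex. Its three crossings alternate cyclically exactly when the signs agree. Otherwise one strand lies above or below the two others, and the Reidemeister move applies. Each crossing is translated across the third strand. The quadrants of that crossing that face toward and away from the central triangle were white and become black, so its coloring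 is swapped and its sign changes. It now joins the other two outer white regions. The move is local, so the ends of the star need not be distinct.

### 1.3 Graph lattices

For a connected multigraph $H$ with edge weights $w_e$, put
$$\Lambda(H)=\mathbb Z^{V}/\mathbb Z(1,\dots,1),\qquad G_H(x,y)=\sum_e w_e\,\eta_e(x)\eta_e(y),$$
where $\eta_e(x)=x_u-x_v$ for the oriented edge $e=uv$; loops contribute $0$. The classes of the vertices generate $\Lambda(H)$, sum to $0$, and have the Laplacian as Gram matrix: the norm of a vertex is its weighted degree (loops not counted), and the product of two distinct vertices is minus the total weight between them. By the matrix-tree theorem $\det G_H$ is the weighted spanning tree sum $T(H)$, so for a non-loop $e$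
$$T(H)=T(H\setminus e)+w_e\,T(H/e). \tag{1.1}$$
Note that $\{x\in\Lambda(H):\eta_e(x)=0\}=\Lambda(H/e)$ for a non-loop $e$. For instance, two vertices joined by five edges of weight $1$ give the lattice $\mathbb Z$ with form $5x^2$, and $T=5$.

Now let all weights be $1$. Then $G_H$ is positive definite, and we view $\Lambda(H)\subset\mathbb Z^{E}$ through $x\mapsto(\eta_e(x))_e$; the form becomes the standard one. For $S\subset V$ let $\partial S$ be the set of edges between $S$ and its complement (a *cut*), and let $1_S$ be the indicator vector.

**(G1)** For $x\in\Lambda(H)$ the set $\{e:\eta_e(x)\text{ odd}\}$ is a cut: take $S=\{u:x_u\text{ odd}\}$. Every cut $\partial S$ is the support of the vector $1_S$, which has coordinates $0,\pm1$ and norm $|\partial S|$. Symmetric differences of cuts are cuts, since $1_S+1_{S'}$ has odd support $\partial S\,\triangle\,\partial S'$.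

**(G2)** If $x$ is given by a potential $u:V\to\mathbb Z$ and $S_j=\{u\ge j\}$, then an edge with end values $a\le b$ lies in $\partial S_j$ exactly for $a<j\le b$. So each edge $e$ lies in exactly $|\eta_e(x)|$ of the level cuts $\partial S_j$. All $\partial S_j$ with $\emptyset\ne S_j\ne V$ are nonempty because $H$ is connected.

**(G3)** A vector of norm $1$ has odd support of one edge, so it exists iff $H$ has a bridge. Let $H$ be bridgeless. A vector of norm $2$ has two coordinates $\pm1$, so by (G1) its support is a $2$-cut. Each $2$-cut $\{g,h\}=\partial S$ supports exactly two such vectors, $\pm1_S$: if both $g+h$ and $g-h$ were in $\Lambda(H)$, so would be $2g$, and by (G2) a level cut of $2g$ would be $\{g\}$, a bridge.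

### 1.4 Weight vectors

Let $\Delta$ be the all-$+$ graph of an alternating diagram and $c$ a crossing that is not nugatory. Changing $c$ changes the form from $G_\Delta$ to
$$G_-=G_\Delta-2\eta_c^2 .$$
If $c$ is an unknotting crossing, $|\det G_-|=1$. We shall prove later that, in the situation we care about, $G_-$ is the standard lattice $\mathbb Z^R$. The functional $\eta_c$ then is a vector of $\mathbb Z^R$.

**Definition 1.2.** Let $\Delta$ be a connected multigraph without loops or bridges and $c$ an edge. A vector $\sigma\in\mathbb Z^R$ is a *weight vector* of $(\Delta,c)$ if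
$$\Lambda(\Delta)\cong(\mathbb Z^R,q),\qquad q(x)=|x|^2+2(\sigma\cdot x)^2,\qquad \eta_c(x)=\sigma\cdot x. \tag{1.2}$$

Under (1.2), $\Lambda(\Delta/c)=\{\eta_c=0\}=\sigma^\perp\subset\mathbb Z^R$ with the standard form.

**Example 1.3.** Let $\Delta$ have vertices $v_1,v_2,u$, one edge $c=v_1v_2$, two edges $v_1u$ and three edges $v_2u$: an alternating diagram with six crossings. Make $c$ negative. Then $v_1$ is trivalent with signs $-,+,+$, and RIII removes it. It adds two edges $v_2u$ of sign $-$, and a loop at $u$ of sign $+$. The two triangular faces at $c$ become bigons, each between a new negative edge and one of the two outer old edges $v_2u$. Two RII moves leave one edge $v_2u$ and one loop: a diagram with two nugatory crossings, an unknot. So $c$ is an unknotting crossing. By (1.1), $\det G_-=T(\Delta\setminus c)-T(\Delta/c)=6-5=1$. The vector $(1,2)$ is a weight vector: send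
$$v_1\mapsto(1,0),\qquad v_2\mapsto(1,-1),\qquad u\mapsto(-2,1).$$
These sum to $0$ and generate $\mathbb Z^2$. Their $q$-norms are $1+2=3$, $2+2=4$, $5+0=5$, and their products are $1-2=-1$, $-2+0=-2$, $-3+0=-3$, as the Laplacian demands. Finally $\eta_c$ takes the values $1,-1,0$ on $v_1,v_2,u$, and so does $\sigma\cdot x$. The smoothing $\Delta/c$ is two vertices with five parallel edges, the standard diagram of a $(2,5)$ torus knot. Lemma 3.1 below will give $S^3_5(K)=\Sigma(D(\Delta/c))$, a lens space, for the lift $K$ of the arc. So $K\in\mathcal D$, and for this manifold and $n=5$ the question has a positive answer.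

Keep one feature in mind. The coordinate vector $(1,0)$, at the entry $1$ of $\sigma$, has norm $3$ and is the star of $v_1$: it is supported on $c$ and two further edges, and these two edges meet.

### 1.5 The graphs $\Gamma_k$ and the vectors $\sigma_k$

For $k\ge1$ let $\Gamma_k$ be the plane graph with vertices $X_1,X_2,Y_1,Y_2,Z,U_1,\dots,U_{k-1}$ and

* single edges $X_1X_2,\ X_1Y_2,\ X_1Z,\ X_2Y_1,\ X_2Y_2,\ X_2Z,\ Y_2Z$;
* two parallel edges $Y_1Z$, bounding a bigon face;
* a path $Y_1U_1U_2\cdots U_{k-1}Y_2$ of $k$ edges (for $k=1$, one edge $Y_1Y_2$).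

The embedding is a triangle $X_2Y_2Z$ with $X_1$ inside joined to all three corners, and $Y_1$ outside joined to all three corners (to $Y_2$ by the path). There are $9+k$ edges, $k+4$ vertices and the 7 faces $X_1X_2Y_2$, $X_1Y_2Z$, $X_1ZX_2$, $Y_1X_2Y_2$(path), $Y_1$(path)$Y_2Z$, $Y_1ZX_2$ and the bigon. Write $\Gamma=\Gamma_1$; its underlying simple graph is $K_5$ minus the edge $X_1Y_1$.

Let $\sigma_k\in\mathbb Z^{k+4}$ have coordinates named $f,a,p,r,d_1,\dots,d_k$ with entries $1,2,4,5,8,\dots,8$. The same letters denote the unit vectors.

**Lemma 1.4.** $\Lambda(\Gamma_k)\cong\sigma_k^\perp$, with the vertices corresponding to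
$$X_1=f+p-r,\quad X_2=f-a-p+r,\quad Y_1=-f-a-r+d_1,$$
$$U_i=d_{i+1}-d_i,\quad Y_2=-f+p+r-d_k,\quad Z=2a-p.$$
In particular $\det G_{\Gamma_k}=|\sigma_k|^2=46+64k$.

*Proof.* The products with $\sigma_k$ are $1+4-5$, $1-2-4+5$, $-1-2-5+8$, $8-8$, $-1+4+5-8$, $4-4$, all $0$. The sum of the vectors is $0$, coordinate by coordinate. The norms of $X_1,X_2,Y_1,Y_2,Z,U_i$ are $3,4,4,4,5,2$, the degrees in $\Gamma_k$. Going through the coordinates $f,a,p,r,d_i$ in order,
$$X_1X_2=1-1-1,\quad X_1Y_2=-1+1-1,\quad X_1Z=-1,\quad X_2Y_1=-1+1-1,$$
$$X_2Y_2=-1-1+1,\quad X_2Z=-2+1,\quad Y_2Z=-1$$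
are all $-1$; $Y_1Z=-2$; $X_1Y_1=-1+1=0$; $Y_1Y_2=1-1=0$ plus the contribution $-1$ of $d_1\cdot d_k$ if $k=1$; $Y_1U_1=U_iU_{i+1}=U_{k-1}Y_2=-1$; all others are $0$. This is the Laplacian of $\Gamma_k$, so we have a form-preserving, hence injective, map $\Lambda(\Gamma_k)\to\sigma_k^\perp$. It is onto: given a vector of $\sigma_k^\perp$, use the $U_i$ and $Y_1$ to kill the $d$-coordinates, then $X_1$ to kill $r$, then $Z$ to kill $p$. What remains is $xf+ya$ with $x+2y=0$, a multiple of $2f-a=X_1+X_2$. As $\sigma_k$ is primitive, $\det\sigma_k^\perp=|\sigma_k|^2=1+4+16+25+64k$. $\square$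

### 1.6 The special case

**Proposition 1.5.** Let $k\ge1$. No pair $(\Delta,c)$, with $\Delta$ a connected multigraph without loops or bridges and $c$ an edge, has weight vector $\sigma_k$.

*Proof.* Suppose $(\Delta,c)$ satisfies (1.2) with $\sigma=\sigma_k$. Let $\mathcal G=\Delta/c$, so $\Lambda(\mathcal G)=\sigma_k^\perp\cong\Lambda(\Gamma_k)$, and $X_1,\dots,Z$ of Lemma 1.4 are elements of $\Lambda(\mathcal G)$.

**Step 1: the lattice determines the cycle matroid.** The aim is to compare the edges of $\mathcal G$ with those of $\Gamma_k$. For a connected graph $H$ with unit weights, every class in $\Lambda/2\Lambda$ is the class of some $1_S$. Each vector in this class has odd coordinates on $\partial S$, so its norm is at least $|\partial S|$, and $1_S$ attains this. So the minimal-norm function on $\Lambda/2\Lambda$ is $N=\sum_e\bar\eta_e$, where $\bar\eta_e:\Lambda/2\Lambda\to\{0,1\}\subset\mathbb Z$ is the reduction of $\eta_e$. Distinct nonzero functionals $\phi$, seen as $\{0,1\}$-valued functions, are linearly independent over $\mathbb Q$: $\phi=(1-\chi_\phi)/2$ with $\chi_\phi=(-1)^\phi$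 distinct nontrivial characters, and distinct characters, including the trivial one, are independent. So $N$, hence $\Lambda$, determines the multiset of nonzero $\bar\eta_e$. As $\bar\eta_e=0$ iff $e$ is a loop, there is a bijection $\varphi$ from the non-loop edges of $\mathcal G$ to $E(\Gamma_k)$ with $\bar\eta_e=\bar\eta_{\varphi(e)}$. It identifies the binary cut spaces $\{(\bar\eta_e(x))_e\}$. The binary cycle space is the orthogonal complement of the cut space, and the cycles of a graph are the minimal nonempty supports in the cycle space. So $\varphi$ takes cycles to cycles, forests to forests: it is an isomorphism of cycle matroids.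

**Step 2: where the coordinate $f$ sits.** We have $q(f)=1+2=3$ and $\eta_c(f)=1$. So exactly three edges $c,\eta_1,\eta_2$ have a nonzero coordinate, equal to $\pm1$, in $f$, and by (G1) $\{c,\eta_1,\eta_2\}=\partial S$ in $\Delta$. (Here $\eta_1,\eta_2$ name edges; the coordinate functionals are written with the same letters.) Write $c=v_1v_2$ with $v_1\in S$, $v_2\in S^c$, and let $v$ be the merged vertex of $\mathcal G$. For $x\in\Lambda(\mathcal G)$ we have $\sigma_k\cdot x=0$, so
$$x\cdot f=q(x,f)=\pm\eta_1(x)\pm\eta_2(x)\equiv\bar\eta_1(x)+\bar\eta_2(x)\pmod 2 .$$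
On $X_1,X_2,Y_1,Y_2,Z,U_i$ the values of $x\cdot f$ are $1,1,-1,-1,0,0$. Each nonzero $\bar\eta_e$ is $1$ on exactly two of these vectors, the two ends of $\varphi(e)$. The four odd values thus require that neither $\eta_i$ is a loop of $\mathcal G$, and that $\varphi(\eta_1),\varphi(\eta_2)$ are disjoint edges of $\Gamma_k$ covering $X_1,X_2,Y_1,Y_2$. Since $X_1Y_1$ is not an edge, $\{\varphi(\eta_1),\varphi(\eta_2)\}$ is
$$\{X_1Y_2,\,X_2Y_1\},\quad\text{or (only if }k=1)\quad\{X_1X_2,\,Y_1Y_2\}.$$
Moreover $\mathcal G$ has no loops: a loop of $\mathcal G$ is an edge of $\Delta$ parallel to $c$, which lies in $\partial S$, so it is $\eta_1$ or $\eta_2$; these are not loops.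

**Step 3: $\eta_1$ and $\eta_2$ share no vertex in $\mathcal G$.** If $k\ge2$, contract $k-1$ edges of the path in $\Gamma_k$ and the corresponding edges in $\mathcal G$. These form a forest in both graphs, and neither $\varphi(\eta_i)$ is among them. We get connected graphs $\mathcal G'$ and $\Gamma$ with the same cycle matroid. A vertex shared by $\eta_1,\eta_2$ in $\mathcal G$ would give one shared in $\mathcal G'$. For $k=1$ put $\mathcal G'=\mathcal G$. As $\Gamma$ has no loops, neither has $\mathcal G'$. Parallel edges are two-element cycles, so parallel classes correspond; keep one edge from each. On the side of $\Gamma$ we get $K_5$ minus an edge. It is simple, and it is 3-connected, because deleting two vertices leaves three vertices with at most one missing edge. The graph on the other side is connected, so it has no isolated vertices. By Whitney's theorem, a matroid isomorphism from the cycle matroid of a graph without isolated vertices to that of a 3-connected simple graph is induced by a graph isomorphism. The edges $\varphi(\eta_1),\varphi(\eta_2)$ are disjoint in $\Gamma$ and lie in no nontrivial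 parallel class (the only one is $Y_1Z$), so $\eta_1,\eta_2$ were kept and share no vertex.

**Step 4: $\mathcal G\setminus\{\eta_1,\eta_2\}$ is connected without cut vertex.** The graph $\Gamma_k\setminus\{X_1Y_2,X_2Y_1\}$ contains the Hamiltonian cycle $X_1X_2Y_2U_{k-1}\cdots U_1Y_1Z$. For $k=1$, $\Gamma\setminus\{X_1X_2,Y_1Y_2\}$ contains the Hamiltonian cycle $X_1Y_2X_2Y_1Z$. So these graphs are 2-connected: any two edges lie on a common cycle, and the cycle matroid has rank $|V(\Gamma_k)|-1$. Hence any two edges of $\mathcal G\setminus\{\eta_1,\eta_2\}$ lie on a common cycle, and its maximal forests have $|V(\Gamma_k)|-1=\operatorname{rank}\Lambda(\mathcal G)=|V(\mathcal G)|-1$ edges, so it is connected. If it had a cut vertex, two edges on different sides of that vertex (they exist, as the graph is connected and loopless) would lie on no common cycle.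

**Step 5: the contradiction.** In $\mathcal G$ the only edges between $S\setminus v_1$ and $S^c\setminus v_2$ are among $\eta_1,\eta_2$, because $\partial S=\{c,\eta_1,\eta_2\}$. If both sets are nonempty, $v$ is a cut vertex of $\mathcal G\setminus\{\eta_1,\eta_2\}$, against Step 4. If $S=\{v_1\}$ or $S^c=\{v_2\}$, then $\eta_1,\eta_2$ are both incident to $v$ in $\mathcal G$, as in Example 1.3. That is against Step 3. $\square$

## 2. What changes for an arbitrary knot in $\mathcal D$

Let $L_k$ be the alternating link with all-$+$ graph $\Gamma_k$; it has $9+k$ crossings. Put $n_k=46+64k$.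

**Theorem 1.** There is a knot $K\subset S^3$ with $S^3_{110}(K)=\Sigma(L_1)$, an alternating surgery, such that no $K'\in\mathcal D$ satisfies $S^3_{110}(K')=S^3_{110}(K)$.

**Theorem 2.** For every $k\ge1$ there is a knot $K_k$ with $S^3_{n_k}(K_k)=\Sigma(L_k)$. If $k=1$ or $k\ge6$, then no $K'\in\mathcal D$ has $S^3_{n_k}(K')=S^3_{n_k}(K_k)$, and no $K'\in\mathcal D$ has the same Alexander polynomial as $K_k$. So the integer statement fails for infinitely many $n$.

Theorem 1 is the case $k=1$ of Theorem 2. So the theorem on non-integer surgeries does not extend to integers.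

How far is Proposition 1.5 from this? Suppose $K'\in\mathcal D$ has $S^3_{n_k}(K')=\Sigma(L_k)$. Its unknotting crossing should have some weight vector $\sigma'$ (Section 7), and smoothing the crossing shows $S^3_M(K')=\Sigma(D(\Delta/c))$ with $M=|\sigma'|^2$. A natural plan is to show $M=n_k$, deduce $\sigma'=\sigma_k$ and quote Proposition 1.5. The plan stops at $M=n_k$: the slope $M$ belongs to the diagram, the slope $n_k$ to our hypothesis, and nothing ties them together. What can be carried from one slope to the other are invariants of the knot $K'$ itself. We shall use the integers $V_i(K')$ of Heegaard Floer theory. They will pin down $\sigma'$ except for the number $m\ge1$ of entries equal to $1$: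
$$\sigma'=(8,\dots,8,5,4,2,1,\dots,1),\qquad M=45+64k+m .$$
For $m=1$ we are done by Proposition 1.5. For $m\ge2$ a second, different piece of combinatorics is needed (Section 8).

## 3. Black surfaces and the manifolds they bound

Let $F_H$ be the black surface of $D(H)$: discs are the black regions, bands are the crossings. It retracts onto the dual graph $H^*$, so it is connected, and $H_1(F_H)$ is the cycle space of $H^*$, which is the cut lattice $\Lambda(H)$.

For a connected surface $F\subset S^3$ let $X_F$ be the double cover of $B^4$ branched over $F$ pushed into $B^4$. It is a 2-handlebody with $H_1(X_F)=0$, $H_2(X_F)\cong H_1(F)$, $\partial X_F=\Sigma(\partial F)$. Write $X_H=X_{F_H}$. By Gordon–Litherland, once the sign convention for crossings is fixed suitably, the intersection form of $X_H$ is $-G_H$. In particular $|\det G_H|=|H_1(\Sigma(D(H)))|$ when this is nonzero, and it is $1$ for an unknot diagram.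

Contracting (deleting) $e$ in $H$ is deleting (contracting) $e^*$ in $H^*$. So for a non-loop $e$ the surface $F_H$ is $F_{H/e}$ with a half-twisted band attached. The cocore of that band is the vertical arc at the crossing. For $e$ neither a loop nor a bridge, $F_{H\setminus e}$ is $F_{H/e}$ with a flat band attached. In both cases the inclusion of $H_2(X_{H/e})$ is the inclusion of the sublattice $\{x:\eta_e(x)=0\}=\Lambda(H/e)$.

**Sharpness.** For a rational homology sphere $Y$ with a $\mathrm{spin}^c$ structure $\mathfrak t$ there is the correction term $d(Y,\mathfrak t)\in\mathbb Q$. If $X$ is negative definite with $\partial X=Y$, the Ozsváth–Szabó inequality says $\frac{c_1(\mathfrak s)^2+b_2(X)}4\le d(Y,\mathfrak s|_Y)$. Call $X$ *sharp* if for every $\mathfrak t$ equality holds for some $\mathfrak s$ restricting to $\mathfrak t$. By Ozsváth–Szabó, *On the Heegaard Floer homology of branched double covers*: if $H$ is the all-$+$ graph of a reduced connected alternating diagram (that is, $H$ is connected without loops or bridges), then $\Sigma(D(H))$ is an $L$-space and $X_H$ is sharp.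

If $H$ is all-$+$ and bridgeless but has loops, $X_H$ is still sharp. For a loop $e$, the dual edge $e^*$ is a bridge of $H^*$, so the band of $F_H$ at $e$ is separating, and the loop $e$ separates the plane so that the two sides lie in disjoint balls apart from the band. Rotating one side by $\pi$ about the core of the band is an isotopy of $F_H$ that makes the band flat. Rotations preserve the signs of colored crossings. So the result is the black surface of a diagram with graph $H\setminus e$, up to re-embedding one side, with all signs still $+$. Iterate; deleting loops creates no bridges. If a single vertex is left, $X_H=B^4$, which is sharp.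

The next lemma turns a band into an integer surgery with control of signs.

**Lemma 3.1.** Let $F_1=F_0\cup b$ be connected surfaces in $S^3$ ($F_0$ connected, $b$ a band) with $\partial F_1$ an unknot. Suppose $X_{F_0}$ is negative definite with $|\det|=n$, and $X_{F_1}$ is negative definite. Let $K\subset\Sigma(\partial F_1)=S^3$ be the preimage of the cocore of $b$. Then $\Sigma(\partial F_0)=S^3_{+n}(K)$ and $X_{F_1}\cup B^4=X_{F_0}\cup(-W_n(K))$, where $W_n(K)$ is the trace of $n$-surgery.

*Proof.* Push $F_0$ deeper into $B^4$ than $b$. Then $X_{F_1}=X_{F_0}\cup V$, where $V$ is the double cover of $S^3\times I$ branched over one saddle. This is a 2-handle cobordism from $\Sigma(\partial F_0)$ to $\Sigma(\partial F_1)=S^3$. Seen from the other end, the saddle is the attachment of a band whose core is the cocore of $b$. So, turned upside down, $V'=V\cup B^4$ is $B^4$ with a 2-handle attached along $K\subset\partial B^4=-\Sigma(\partial F_1)$, and $\partial V'=-\Sigma(\partial F_0)$. Its form is $\langle t\rangle$ with $|t|=|H_1(\Sigma(\partial F_0))|=n\ne0$. As $V'$ lies in the negative definite closed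 manifold $X_{F_1}\cup B^4$, $t=-n$. Reversing the orientation, $-V'=W_n(K)$ with $K\subset S^3=\Sigma(\partial F_1)$ and boundary $\Sigma(\partial F_0)$. $\square$

In Example 1.3, take for $F_0$ the surface $F_{\Delta/c}$ and for $F_1$ the black surface of the changed diagram. The forms are $-5$ and $-G_-\cong-\mathbb Z^2$, so $S^3_5(K)=\Sigma(D(\Delta/c))$ as claimed there.

## 4. Changemakers and the integers $V_i$

**Definition 4.1.** A vector with integer entries $0\le\sigma_1\le\dots\le\sigma_R$ (in some order of the coordinates) is a *changemaker* if its subset sums fill $\{0,1,\dots,|\sigma|_1\}$.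

Equivalently, $\sigma_j\le1+\sigma_1+\dots+\sigma_{j-1}$ for all $j$. If this fails at $j$, then $1+\sigma_1+\dots+\sigma_{j-1}$ is no subset sum: the first $j-1$ entries do not reach it and every later entry exceeds it. Conversely, if the subset sums of the first $j-1$ entries fill $\{0,\dots,s\}$ and $\sigma_j\le s+1$, those of the first $j$ fill $\{0,\dots,s+\sigma_j\}$. So the smallest nonzero entry of a nonzero changemaker is $1$. For example, $(1,2,4,5,8)$ is a changemaker and $(1,3)$ is not.

Each knot $K$ has integers $V_0\ge V_1\ge\dots\ge0$, eventually $0$, with (Ni–Wu)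
$$d(S^3_n(K),i)=\frac{(2i-n)^2-n}{4n}-2\max(V_i,V_{n-i}),\qquad 0\le i\le n .$$
Here the label $i$ is, up to conjugation, the restriction of the $\mathrm{spin}^c$ structures on $W_n(K)$ with $\langle c_1,[\hat F]\rangle\equiv2i-n\bmod 2n$, where $[\hat F]$ generates $H_2(W_n)$. By monotonicity $\max(V_i,V_{n-i})=V_{\min(i,n-i)}$. For the unknot all $V_i=0$.

The next lemma attaches a changemaker to a surgery that bounds a sharp manifold, and reads off the $V_i$ from it.

**Lemma 4.2.** Let $n>0$ and let $Y=S^3_n(K)$ bound a sharp negative definite $X$ with $H_1(X)=0$ and form $-\Lambda$. Let $Q=X\cup_Y(-W_n(K))$ and $R=b_2(X)+1$. Then $H_2(Q)\cong-\mathbb Z^R$. Let $\sigma$ be the class of a generator of $H_2(W_n)$, with signs of the basis chosen so that $\sigma\ge0$ entrywise. Then $\sigma$ is primitive, $|\sigma|^2=n$, $\Lambda=\sigma^\perp$, $\sigma$ is a changemaker, and for $0\le i\le n$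
$$8V_{\min(i,n-i)}(K)=\min\{|c|^2-R:\ c\in\mathbb Z^R\text{ with all entries odd},\ c\cdot\sigma=2i-n\}. \tag{4.1}$$

*Proof.* **Step 1: the lattice.** By Mayer–Vietoris $H_1(Q)=0$, so $H_2(Q)$ is free. As $Y$ is a rational homology sphere, the form is rationally $-\Lambda\oplus\langle-n\rangle$, so $Q$ is negative definite. Donaldson's theorem gives $H_2(Q)\cong-\mathbb Z^R$, and $|\sigma|^2=n$. By excision and duality $H_3(Q,X)\cong H^1(W_n)=0$ and $H_2(Q,X)\cong H^2(W_n)=\mathbb Z$. So $H_2(X)\to H_2(Q)$ is injective with torsion-free cokernel, that is, with primitive image. The image lies in $\sigma^\perp$ and has the same rank, so $\Lambda=\sigma^\perp$. Likewise $H_2(Q,W_n)\cong H^2(X)$ is free because $H_1(X)=0$, so $\sigma$ is primitive.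

**Step 2: formula (4.1).** The $\mathrm{spin}^c$ structures on $Q$ correspond to vectors $c\in\mathbb Z^R$ with all entries odd, and $c_1^2=-|c|^2$. If $c\cdot\sigma=2i-n$, the part on $-W_n$ contributes $-(2i-n)^2/n$, so
$$c_1(\mathfrak s|_X)^2=-|c|^2+\frac{(2i-n)^2}n .$$
The restriction to $Y$ has label $i$ up to conjugation, and conjugate structures have equal $d$. The inequality $\frac{c_1^2+b_2(X)}4\le d$ with $b_2(X)=R-1$ becomes
$$-|c|^2+\frac{(2i-n)^2}n+R-1\ \le\ \frac{(2i-n)^2}n-1-8V_{\min(i,n-i)},$$
that is, $|c|^2-R\ge8V_{\min(i,n-i)}$. By sharpness some $\mathfrak s_X$ attains equality for the label $i$. The structures on $-W_n$ with the same restriction to $Y$ are those with evaluation in a full class modulo $2n$, namely $\pm(2i-n)+2n\mathbb Z$, so $\mathfrak s_X$ glues to one with evaluation exactly $\pm(2i-n)$. Replacing $c$ by $-c$ if needed gives equality in (4.1).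

**Step 3: $\sigma$ is a changemaker.** Let $A=\{c\cdot\sigma:c\in\{\pm1\}^R\}\subset[-|\sigma|_1,|\sigma|_1]$. We have $|\sigma|_1\le|\sigma|^2=n$ and $|\sigma|_1\equiv n\bmod2$. By (4.1), $2i-n\in A$ iff $V_{\min(i,n-i)}=0$. As $-|\sigma|_1\in A$, $V_{i_*}=0$ for $i_*=(n-|\sigma|_1)/2$. By monotonicity $2i-n\in A$ for all $i_*\le i\le n-i_*$. So $A$ contains every integer of the right parity in $[-|\sigma|_1,|\sigma|_1]$. Since $c\cdot\sigma$ is twice a subset sum minus $|\sigma|_1$, the subset sums fill $\{0,\dots,|\sigma|_1\}$. $\square$

**Example 4.3.** For $n=5$, $\sigma=(1,2)$ formula (4.1) gives: $c_1+2c_2=-5$ has no solution with entries $\pm1$, while $(1,-3)$ has $|c|^2-2=8$, so $V_0=1$; $(-1,-1)$ gives $V_1=0$; $(1,-1)$ gives $V_2=0$.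

To use (4.1) we record where the sequence $V_i$ drops. For $\sigma\ge0$ and a knot put
$$\Phi_j(\sigma)=\max\Big\{\alpha\cdot\sigma:\alpha\in\mathbb Z_{\ge0}^R,\ \sum_i\tfrac{\alpha_i(\alpha_i+1)}2\le j\Big\},\quad g_\sigma=\frac{|\sigma|^2-|\sigma|_1}2,\quad I_j=\min\{i\ge0:V_i\le j\}.$$

**Lemma 4.4.** In the situation of Lemma 4.2, let $S_j=|\sigma|_1+2\Phi_j(\sigma)$.
(a) If $S_j\le n$ then $I_j=g_\sigma-\Phi_j(\sigma)$.
(b) If $S_j>n$ then $I_j<\max_i\sigma_i$.

*Proof.* If $c_i=\pm(2\alpha_i+1)$ with $\alpha_i\ge0$, then $|c|^2-R=8\sum\alpha_i(\alpha_i+1)/2$. So $S_j$ is the maximum of $c\cdot\sigma$ over odd $c$ with $|c|^2-R\le8j$.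

(a) Minus a maximizer has $c\cdot\sigma=-S_j=2i-n$ with $i=(n-S_j)/2=g_\sigma-\Phi_j(\sigma)\ge0$; it is an integer since $c\cdot\sigma\equiv|\sigma|^2=n\bmod 2$. As $i\le n/2$, (4.1) gives $V_i\le j$. Conversely, if $0\le i\le n/2$ and $V_i\le j$, then (4.1) gives an odd $c$ with $|c|^2-R\le8j$ and $-c\cdot\sigma=n-2i$. So $n-2i\le S_j$, i.e. $i\ge(n-S_j)/2$.

(b) Start with a maximizing $c=(2\alpha_i+1)_i$ and lower entries by $2$, one at a time, down to $(1,\dots,1)$, whose value is $|\sigma|_1\le n$. The cost $|c|^2-R$ never increases, and the value $c\cdot\sigma$ drops by at most $2\max\sigma_i$ each time. The first value $\le n$ therefore exceeds $n-2\max\sigma_i$, and it is at least $|\sigma|_1\ge0$. It equals $n-2i$ with $0\le i<\max\sigma_i$ and $i\le n/2$. By (4.1) for the label $n-i$, $V_i\le j$. $\square$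

In Example 4.3, $S_0=3\le5$ and $I_0=g_\sigma=1$; $S_1=7>5$ and indeed $I_1=0<2$.

## 5. A knot with $S^3_{n_k}(K_k)=\Sigma(L_k)$

Proposition 1.5 says that an alternating diagram with an unknotting crossing will not do. We use a diagram with one crossing of the wrong sign, which disappears when the band is removed.

**Step 1: the graph $H$.** The cyclic order of neighbors at $X_2$ in $\Gamma_k$ is $Y_1,Y_2,X_1,Z$. Replace the edge $X_1X_2$ by three parallel edges of signs $-,+,+$ in this order from the $Y_2$-side to the $Z$-side. Then split $X_2$ into $A$ and $B$ joined by a positive edge $e$: $A$ receives the edges to $Y_1$, $Y_2$ and the **negative** edge $AX_1$; $B$ receives the two positive edges $BX_1$, bounding a bigon, and the edge to $Z$. The result is a signed plane graph $H$ in which $ABX_1$ is a triangular face. All edges other than $AX_1$ are $+$.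

**Step 2: contracting $e$ gives $L_k$.** In $H/e$ the three edges $X_1X_2$ of signs $-,+,+$ are parallel with bigons between consecutive ones. RII gives $\Gamma_k$. So $D(H/e)$ represents $L_k$, and $G_{H/e}=G_{\Gamma_k}$.

**Step 3: deleting $e$ and simplifying.** Deleting $e$ merges the faces $Y_1ABZ$ and $ABX_1$ into a face $Y_1AX_1BZ$. Now $A$ is trivalent with signs $AY_1=+$, $AY_2=+$, $AX_1=-$. RIII removes $A$ and adds $X_1Y_2$ with sign $-$, $X_1Y_1$ with sign $-$ and $Y_1Y_2$ with sign $+$. The new $X_1Y_2$ bounds a bigon with the old $X_1Y_2$ (sign $+$), because $A,Y_2,X_1$ bounded a triangular face. Cancel them by RII. The resulting graph $H'$ is the union of two networks meeting only in $Y_1$ and $Z$: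

* $N_1$: an edge $X_1B$; a parallel edge $X_1B$; then $BZ$ in series; then $X_1Z$ in parallel; then $X_1Y_1$ of sign $-$ in series;
* $N_2$: the path of $k$ edges from $Y_1$ to $Y_2$; the new edge $Y_1Y_2$ in parallel; then $Y_2Z$ in series; then two edges $Y_1Z$ in parallel.

**Step 4: $D(H')$ is a 2-bridge link.** First we separate the networks. The new triangle $X_1Y_1Y_2$, the bigon and the old face $X_1Y_2Z$ unite to a face $Y_1Y_2ZX_1$ of $H'$, and the face $Y_1AX_1BZ$ has become $Y_1X_1BZ$. At $Y_1$ these are the two faces at the unique $N_1$-edge $Y_1X_1$. At $Z$ the $N_1$-edges $ZB$ and $ZX_1$ are consecutive, since $X_1BZ$ is a face, and the two faces contain the two corners of $Z$ between $N_1$ and $N_2$. So a circle through $Y_1$, $Z$ and these two faces separates $N_1$ from $N_2$. It cuts $D(H')$ into two tangles with four endpoints each.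

Each tangle is rational. In $H'$ the bigon $X_1B$, the triangle $X_1BZ$, the cycle formed by the path and the new edge $Y_1Y_2$, the cycle formed by the path, $Y_2Z$ and one edge $Y_1Z$, and the bigon $Y_1Z$ all bound faces. So at each stage of the lists the network together with these faces lies in a disc meeting the rest of $H'$ only in the two current terminals. Picture the terminals as white regions at the top and bottom of the disc; two endpoints of the tangle flank each terminal. A series edge at a terminal is a crossing between the two endpoints flanking that terminal. A parallel edge is a crossing between the two endpoints on one side, left or right. We start with a single crossing and at each stage add a crossing between two adjacent endpoints, so both tangles are rational, and $D(H')$ is a 2-bridge link.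

**Step 5: its determinant is $1$.** For a network let $T$ be its weighted tree sum and $F$ the weighted sum of spanning 2-forests separating the terminals. Adding an edge of weight $w$ in parallel changes $(T,F)$ to $(T+wF,F)$: a tree either avoids the new edge or uses it together with a separating forest. Adding it in series gives $(wT,\,T+wF)$: a tree must use the new edge, and a separating forest either avoids it (a tree plus the new terminal) or uses it. Hence
$$N_1:(1,1)\to(2,1)\to(2,3)\to(5,3)\to(-5,2),$$
$$N_2:(1,k)\to(k+1,k)\to(k+1,2k+1)\to(5k+3,2k+1).$$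
A spanning tree of $H'$ is a tree of one network and a separating forest of the other, so
$$T(H')=T_1F_2+F_1T_2=-5(2k+1)+2(5k+3)=1 .$$
A 2-bridge link of determinant $1$ is the unknot. So $D(H\setminus e)$ is an unknot.

**Step 6: definiteness.** We need $G_{H\setminus e}>0$. The polynomial identity
$$(x_A-x_{Y_1})^2+(x_A-x_{Y_2})^2-(x_A-x_{X_1})^2$$
$$=(x_A-x_{Y_1}-x_{Y_2}+x_{X_1})^2+(x_{Y_1}-x_{Y_2})^2-(x_{X_1}-x_{Y_1})^2-(x_{X_1}-x_{Y_2})^2$$
holds: on both sides the terms not involving $x_A$ are, apart from the square, $x_{Y_1}^2+x_{Y_2}^2-x_{X_1}^2$, as one sees by expanding. The last term of the identity cancels against the old edge $X_1Y_2$. The expression in the first square on the right is invariant under adding a constant to all $x$'s, and it has coefficient $1$ at $x_A$. So $G_{H\setminus e}\cong\langle1\rangle\oplus G_{H'}$, and $\det G_{H\setminus e}=T(H')=1$. On the corank-one sublattice $\{x_A=x_B\}$ the form $G_{H\setminus e}$ is $G_{H/e}=G_{\Gamma_k}>0$, and its determinant is $1>0$. So $G_{H\setminus e}$ is positive definite.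

**Step 7: the knot.** Since $H\setminus e$ is connected, $e$ is not a bridge, and $F_{H\setminus e}$ is $F_{H/e}$ with a band attached. Lemma 3.1 with $F_0=F_{H/e}$, $F_1=F_{H\setminus e}$ and $n=\det G_{\Gamma_k}=n_k$ (Lemma 1.4) gives a knot $K_k$ with
$$S^3_{n_k}(K_k)=\Sigma(L_k). \tag{5.1}$$

## 6. The surgery determines twelve-and-more drops of $V_i$: the lattice side

We now ask what $S^3_{n_k}(K')=\Sigma(L_k)$ says about a knot $K'$. First, the lattice $\Lambda(\Gamma_k)$ sits in $\mathbb Z^{k+4}$ as the complement of only one changemaker. This is the only place where the restriction on $k$ is used.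

**Lemma 6.1.** Let $k=1$ or $k\ge6$. If $\sigma''\in\mathbb Z^{k+4}$ is a changemaker with $|\sigma''|^2=n_k$ and $\sigma''^\perp\cong\Lambda(\Gamma_k)$, then $\sigma''=\sigma_k$ up to permutation.

*Proof.* **Step 1: short vectors of $\Lambda(\Gamma_k)$.** The graph $\Gamma$ is 3-edge-connected: in $K_5$ minus an edge, a single vertex has degree at least $3$, and two vertices are joined to the other three by at least $5$ edges; doubling $Y_1Z$ only helps. A nonempty cut of $\Gamma_k$ containing at most one edge of the path survives the contraction of $k-1$ other path edges as a cut of $\Gamma$, so it has at least $3$ edges. Hence $\Gamma_k$ has no bridge, and its 2-cuts are exactly the pairs of edges of the path. By (G3) there is no norm-1 vector, so $\sigma''$ has no zero entry.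

**Step 2: $k=1$.** There is no norm-2 vector, so the entries of $\sigma''$ are distinct. A changemaker in $\mathbb Z^5$ with distinct positive entries is $(1,2,x,y,z)$ with $x\in\{3,4\}$ and $x<y<z$, and $|\sigma''|^2=110$. If $x=3$, then $y^2+z^2=96$; but $96-81=15$, $96-64=32$, $96-49=47$ are not squares, and $z\ge7$ because $2z^2>96$; impossible. If $x=4$, then $y^2+z^2=89$, with $z\in\{7,8,9\}$ and $89-49=40$, $89-64=25$, $89-81=8$; so $(y,z)=(5,8)$.

**Step 3: $k\ge6$, the repeated entry.** By Step 1 and (G3) the norm-2 vectors of $\Lambda(\Gamma_k)$ are the $\pm(U_i+\dots+U_j)$. They form an irreducible root system $A_{k-1}$ with $k(k-1)$ roots. The norm-2 vectors of $\sigma''^\perp$ are the $e_i-e_j$ with equal entries, because all entries are positive. A value occurring $s$ times gives a component $A_{s-1}$ with $s(s-1)$ roots. So exactly one value $v$ is repeated, $k$ times, at coordinates with unit vectors $D_1,\dots,D_k$, and the other four entries $\tau\in\mathbb Z^4$ are distinct and differ from $v$.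

**Step 4: the part $\tau$.** The images of $X_1,X_2,Z$ are orthogonal to all $U_i$, hence to all $D_i-D_j$, so their $D$-part is $t\sum D_i$. Since their norms are $3,4,5<k$, $t=0$. So they lie in $\tau^\perp\subset\mathbb Z^4$. Their Gram determinant is
$$\det\begin{pmatrix}3&-1&-1\\-1&4&-1\\-1&-1&5\end{pmatrix}=57-6-5=46,$$
which is squarefree. It equals $\det\tau^\perp$ times the square of the index of their span, so they span $\tau^\perp$. Hence $\tau=s\tau_0$ with $s\ge1$, $\tau_0$ primitive and $|\tau_0|^2=46$.

**Step 5: the scale $s$.** After labeling the $D_i$, and possibly replacing the isometry by its negative, $U_i=D_{i+1}-D_i$ for all $i$. Indeed, label $U_1=D_2-D_1$; since $U_1U_2=-1$, $U_2$ is $D_3-D_2$ or $D_1-D_3$ with a new $D_3$; in the second case negate the isometry and exchange the names $D_1,D_2$... precisely: after negation $U_1=D_1-D_2$ and $U_2=D_3-D_1$, so exchanging the names $D_1,D_2$ gives $U_1=D_2-D_1$, $U_2=D_3-D_2$. For $i\ge3$, suppose $U_1,\dots,U_{i-1}$ are as claimed. As $U_i$ is orthogonal to $U_1,\dots,U_{i-2}$, its coefficients at $D_1,\dots,D_{i-1}$ are equal. A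 root has one coefficient $1$ and one $-1$, and $i-1\ge2$, so they are $0$. Now $U_iU_{i-1}=-1$ makes the coefficient at $D_i$ equal to $-1$, so $U_i=D_{i+1}-D_i$ with a new $D_{i+1}$.

The vector $Y_1$ has norm $4$, $Y_1U_1=-1$ and $Y_1U_i=0$ for $i\ge2$. So its $D$-part is $(t+1,t,\dots,t)$ with $(k-1)t^2\le4$, thus $t=0$. Then $0=Y_1\cdot\sigma''=v+s(\cdots)$ with an integer in the parentheses. Hence $s$ divides every entry of $\sigma''$. One entry is $1$, so $s=1$. Now $46+kv^2=46+64k$ gives $v=8$. So $\tau_0$ has distinct positive entries including $1$, and the other three squares are distinct, at least $4$, with sum $45$. The available squares are $4,9,16,25,36$. With $36$ the other two would sum to $9$, impossible. With largest square $25$ the others sum to $20$, so they are $4,16$. With largest square $16$ the sum is at most $29$. So $\tau_0=(1,2,4,5)$ up to order. $\square$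

**Definition 6.2.** Fix $k=1$ or $k\ge6$. A knot $K'$ is *special* if
$$I_0=17+28k,\quad I_j=17+28k-8j\ (1\le j\le k),\quad I_{k+1}=12+20k,\quad I_{k+2}=8+20k .$$

**Lemma 6.3.** If $S^3_{n_k}(K')=\Sigma(L_k)$, then $K'$ is special. In particular $K_k$ is special.

*Proof.* $\Gamma_k$ has no loops or bridges, so $X_{\Gamma_k}$ is sharp. Apply Lemma 4.2 to it, with $R=(k+3)+1=k+4$; by Lemma 6.1 the vector is $\sigma_k$. Here $|\sigma_k|_1=12+8k$ and $g_{\sigma_k}=17+28k$.

We compute $\Phi_j$ for $0\le j\le k+2$. If some $\alpha_i\ge2$, then $\alpha_i(\alpha_i+1)/2\ge\alpha_i+1$, so $\sum\alpha_i\le j-1$ and $\alpha\cdot\sigma_k\le8(j-1)$. If all $\alpha_i\le1$, the best value is the sum of the $j$ largest entries: $8j$ for $j\le k$, $8k+5$ for $j=k+1$, $8k+9$ for $j=k+2$. These beat $8(j-1)$, which is $8k$ and $8k+8$ in the last two cases. Hence $\Phi_j=8j$ ($j\le k$), $\Phi_{k+1}=8k+5$, $\Phi_{k+2}=8k+9$. For $j\le k+2$ we have $S_j\le12+8k+2(8k+9)=30+24k\le n_k$. So Lemma 4.4(a) applies and gives $I_j=17+28k-\Phi_j$. $\square$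

## 7. The weight vector of a special knot in $\mathcal D$

The numbers $I_j$ belong to the knot, so they can be used at any other slope.

**Lemma 7.1.** Let $K'$ be special, and suppose $S^3_M(K')$ ($M>0$) bounds $X$ as in Lemma 4.2, with vector $\sigma'$. Then, up to zero entries and permutation, $\sigma'=(8^{k},5,4,2,1^{m})$ with $m\ge1$ (exponents denote repetition).

*Proof.* Since $S_0=|\sigma'|_1\le M$, Lemma 4.4(a) gives $I_0=g_{\sigma'}$, i.e. $\sum\sigma'_i(\sigma'_i-1)=34+56k$. Let $\mu=\max\sigma'_i$. If $\mu>I_1=9+28k$, then $\mu(\mu-1)\ge(10+28k)(9+28k)>34+56k$, impossible. So $I_1\ge\mu$. By Lemma 4.4(b), $S_1\le M$, and by (a) $\mu=\Phi_1(\sigma')=I_0-I_1=8$. Now $I_j\ge8+20k>8=\mu$ for all $j\le k+2$. So again by Lemma 4.4 $S_j\le M$ and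
$$\Phi_j(\sigma')=g_{\sigma'}-I_j,$$
which equals $8j$ for $j\le k$, and $8k+5$, $8k+9$ for $j=k+1,k+2$. As in Lemma 6.3, vectors $\alpha$ with some $\alpha_i\ge2$ give at most $8(j-1)$, which is smaller. So for $j\le k+2$ the number $\Phi_j(\sigma')$ is the sum of the $j$ largest entries. Taking differences, the largest entries are $8^k,5,4$. The remaining entries satisfy $\sum\sigma'_i(\sigma'_i-1)=34+56k-56k-20-12=2$: one $2$, the rest $0$ or $1$. A nonzero changemaker contains a $1$. $\square$

The number $m$ cannot be seen by the $I_j$ used here. For $\sigma'=(8^k,5,4,2,1^m)$ and $M=|\sigma'|^2=45+64k+m$ one has $g_{\sigma'}=17+28k$ and the same $\Phi_j$ for $j\le k+2$, for every $m\ge1$. Moreover $S_{k+2}=29+24k+m\le M$, so in the situation of Lemma 4.2 these $I_j$ come out the same for all $m$.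

Now *suppose $K'\in\mathcal D$ is special.* From this we derive a contradiction in the rest of this section and the next.

**Step 1: a reduced diagram.** Since $I_0>0$, $V_0>0$, so $K'$ is nontrivial. Choose an alternating diagram $D'$ with unknotting crossing $c$ whose arc lifts to $K'$, with the minimal number of crossings. Changing $c$ gives a knot, so $D'$ is a knot diagram, hence connected. Let $\Delta$ be its all-$+$ graph. A nugatory crossing $\ne c$ (a loop or bridge of $\Delta$) could be removed by rotating the side not containing $c$. This isotopy carries the arc along, commutes with the change of $c$, and the new graph (loop deleted or bridge contracted, one side re-embedded) is still all $+$. That would contradict minimality. If $c$ were nugatory, changing it would not change the knot, so $D'$ would itself be an unknot diagram and $\Sigma(D')=S^3$. By the Montesinos trick $\Sigma(D')$ is surgery on $K'$ along a slope at distance $2$ from the meridian. So a nontrivial surgery on $K'$ would be $S^3$, and $K'$ would be trivial (Gordon–Luecke). Hence $\Delta$ has no loops or bridges.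

**Step 2: the sign of $\det G_-$.** The form $G_-=G_\Delta-2\eta_c^2$ belongs to an unknot diagram, so by (1.1)
$$\det G_-=T(\Delta\setminus c)-T(\Delta/c)=\pm1 .$$

Suppose first it is $+1$. On $\{\eta_c=0\}=\Lambda(\Delta/c)$, of corank one, $G_-$ is $G_{\Delta/c}>0$; its determinant is positive, so $G_-$ is positive definite. Let $F$ be the black surface of the changed diagram. It is $F_{\Delta/c}$ with a half-twisted band attached, whose cocore is the crossing arc. By Lemma 3.1 with $M=T(\Delta/c)\ge1$,
$$S^3_M(K')=\Sigma(D(\Delta/c)),\qquad X_F\cup B^4=X_{\Delta/c}\cup(-W_M(K')). \tag{7.1}$$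

Suppose it is $-1$. Take the mirror image diagram, with all-$+$ graph $\Delta^*$, which again has no loops or bridges; the arc at $c$ lifts to the mirror image $\overline{K'}$. Dual graphs have equally many spanning trees, and $\Delta^*\setminus c$, $\Delta^*/c$ are dual to $\Delta/c$, $\Delta\setminus c$. So $T(\Delta^*\setminus c)-T(\Delta^*/c)=T(\Delta/c)-T(\Delta\setminus c)=1$. The first case shows that a positive surgery on $\overline{K'}$ is the double branched cover of a link with a connected alternating diagram; after removing nugatory crossings we see that it is an $L$-space. But also $K'\in\mathcal L$. A knot with a positive $L$-space surgery has $\tau=g$ (Ozsváth–Szabó), so $g(K')=\tau(K')=-\tau(\overline{K'})=-g(\overline{K'})=-g(K')$. Then $g(K')=0$ and $K'$ is trivial, a contradiction. So we are in the first case.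

**Step 3: the weight vector.** $\Delta/c$ is bridgeless, because contraction creates no bridges. So $X_{\Delta/c}$ is sharp (loops are allowed), and Lemma 4.2 applies to (7.1). The closed manifold there is $X_F\cup B^4$, with form $-G_-$. Thus $G_-\cong\mathbb Z^R$. The sublattice $\Lambda(\Delta/c)$ is both $\sigma'^\perp$ and $\ker\eta_c$. The functionals $\sigma'\cdot x$ and $\eta_c$ are both onto $\mathbb Z$: $\sigma'$ is primitive, and $c$ is not a loop. So, orienting $c$ suitably, $\eta_c(x)=\sigma'\cdot x$. Since $G_\Delta=G_-+2\eta_c^2$, the vector $\sigma'$ is a weight vector of $(\Delta,c)$: (1.2) holds with $q(x)=|x|^2+2(\sigma'\cdot x)^2$.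

A zero entry of $\sigma'$ would give a unit vector with $q=1$, hence a bridge of $\Delta$ by (G3). So by Lemma 7.1, $\sigma'=(8^k,5,4,2,1^m)$, $m\ge1$, exactly. If $m=1$, then $\sigma'=\sigma_k$ up to permutation, and Proposition 1.5 gives a contradiction. It remains to exclude $m\ge2$.

## 8. Two or more entries equal to $1$

Let $m\ge2$. Name the coordinates $d_1,\dots,d_k,r,p,a,f_1,\dots,f_m$, with entries $8,\dots,8,5,4,2,1,\dots,1$. View $\Lambda(\Delta)\subset\mathbb Z^{E(\Delta)}$ and write its elements as integer combinations of oriented edges; the coefficient of an edge $g$ in $x$ is $x_g$. The coefficient of $c$ is $\sigma'\cdot x$, and $q(x,y)=x\cdot y+2(\sigma'\cdot x)(\sigma'\cdot y)=\sum_gx_gy_g$. We orient edges as convenient. The plan is to express certain short vectors by edges, one after another, until two of them produce an impossible 2-cut.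

**Step 1: 2-cuts.** $\Delta$ has no bridges. If $q(x)=2$, then $\sigma'\cdot x=0$ and $|x|^2=2$, so $x$ is $\pm(f_i-f_j)$ or $\pm(d_i-d_j)$, with $c$-coefficient $0$. By (G1) each 2-cut $\{g,h\}$ is the support of such a vector, with coefficients $\pm1$. In particular no 2-cut contains $c$.

**Step 2: $f_1$ and $f_2$.** We have $q(f_i)=3$, $c$-coefficient $1$, and $q(f_i,f_j)=2$ for $i\ne j$. So $f_i=c+A_i$ with $A_i$ a sum of two signed edges and $A_i\cdot A_j=1$. If $A_i,A_j$ shared both edges, the product would be even. Hence they share exactly one edge, with the same sign. Orienting edges, write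
$$f_1=c+\varepsilon_1+\eta,\qquad f_2=c+\varepsilon_2+\eta,\qquad f_1-f_2=\varepsilon_1-\varepsilon_2 .$$

**Step 3: $z=a-f_1-f_2$.** Here $\sigma'\cdot z=0$, $q(z)=3$, $q(z,f_1)=q(z,f_2)=-1$. So $z_{\varepsilon_1}+z_\eta=z_{\varepsilon_2}+z_\eta=-1$ with coefficients in $\{0,\pm1\}$; $z_\eta=1$ is impossible. If $z_\eta=0$, then $z=-\varepsilon_1-\varepsilon_2\pm\zeta$ with another edge $\zeta\ne c$, and $a=z+f_1+f_2=2c+2\eta\pm\zeta$. Its odd support $\{\zeta\}$ is a bridge, a contradiction. So $z_\eta=-1$ and
$$z=-\eta+\zeta_1+\zeta_2,\qquad\zeta_1,\zeta_2\notin\{c,\varepsilon_1,\varepsilon_2,\eta\}.$$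

**Step 4: $y=r-p-f_1$.** Here $\sigma'\cdot y=0$, $q(y)=3$, $q(y,f_1)=-1$, $q(y,f_2)=0$, $q(y,z)=1$. From $y_{\varepsilon_1}+y_\eta=-1$ and $y_{\varepsilon_2}+y_\eta=0$, the triple $(y_\eta;y_{\varepsilon_1},y_{\varepsilon_2})$ is $(0;-1,0)$ or $(-1;0,1)$. In the second case $y=\varepsilon_2-\eta\pm\theta$ with a further edge $\theta\ne c$, and $r-p=y+f_1=c+\varepsilon_1+\varepsilon_2\pm\theta$. Adding the cut $\{\varepsilon_1,\varepsilon_2\}$ (the support of $f_1-f_2$) mod 2 shows that $\{c,\theta\}$ is a 2-cut, against Step 1. So $y$ is $-\varepsilon_1$ plus two further signed edges not in $\{c,\varepsilon_1,\varepsilon_2,\eta\}$. As $q(y,z)=1$, exactly one of these lies in $\{\zeta_1,\zeta_2\}$, and with the same sign as in $z$. After relabeling,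
$$y=-\varepsilon_1+\zeta_1+\theta,\qquad\theta\notin\{c,\varepsilon_1,\varepsilon_2,\eta,\zeta_1,\zeta_2\}.$$

**Step 5: $f_j$ for $j\ge3$.** $A_j$ shares exactly one edge, with the same sign, with each of $\varepsilon_1+\eta$ and $\varepsilon_2+\eta$. So either $A_j=\eta+\varepsilon_j$ with an edge $\varepsilon_j\notin\{\eta,\varepsilon_1,\varepsilon_2\}$, or $A_j=\varepsilon_1+\varepsilon_2$. The latter gives $q(y,f_j)=y_{\varepsilon_1}+y_{\varepsilon_2}=-1$, but $q(y,f_j)=0$ since $y$ does not involve the coordinate $f_j$ and $\sigma'\cdot y=0$. So $f_j=c+\eta+\varepsilon_j$ for all $j$. For distinct $i,j$ we have $A_i\cdot A_j=1$, which forces $\varepsilon_i\ne\varepsilon_j$. From $q(y,f_j)=0$ and $y_\eta=0$ we get $y_{\varepsilon_j}=0$ for $j\ge3$; also $y_{\varepsilon_2}=0$. Thus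
$$\zeta_1,\theta\notin\{\varepsilon_1,\dots,\varepsilon_m\},\qquad f_i-f_j=\varepsilon_i-\varepsilon_j .$$

**Step 6: $w=p-2a$.** Here $\sigma'\cdot w=0$, $q(w)=5$, $q(w,f_j)=0$, $q(w,z)=-2$, $q(w,y)=-1$. With $e=w_{\varepsilon_1}$ these say
$$w_\eta=-e,\quad w_{\varepsilon_2}=e,\quad e+w_{\zeta_1}+w_{\zeta_2}=-2,\quad -e+w_{\zeta_1}+w_\theta=-1,\quad 3e^2\le5 .$$

*Case $e=1$.* Then $w_{\zeta_1}+w_{\zeta_2}=-3$ with squares summing to at most $2$, impossible.

*Case $e=-1$.* Then $w_{\zeta_1}+w_\theta=-2$ with squares summing to at most $2$, so both are $-1$ and $w=-\varepsilon_1-\varepsilon_2+\eta-\zeta_1-\theta$. The symmetric difference of its support with the cuts $\{\varepsilon_1,\varepsilon_2\}$ and $\{\eta,\zeta_1,\zeta_2\}$ (the support of $z$) is the 2-cut $\{\theta,\zeta_2\}$. If it supports $\pm(d_i-d_j)$, then $q(y,d_i-d_j)=\pm1$, since $y_\theta=1$ and $y_{\zeta_2}=0$; but it is $0$. If it supports $\pm(f_i-f_j)$, then $\theta\in\{\varepsilon_1,\dots,\varepsilon_m\}$, against Step 5. Both are contradictions.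

*Case $e=0$.* With $t=w_{\zeta_1}$ we have $w_{\zeta_2}=-2-t$, $w_\theta=-1-t$ and $t^2+(2+t)^2+(1+t)^2\le5$, so $t\in\{0,-1,-2\}$. If $t=0$, then $w=-2\zeta_2-\theta$; if $t=-2$, then $w=-2\zeta_1+\theta$. Both make $\theta$ a bridge by (G1). So $t=-1$ and the remaining norm is $3$:
$$w=-\zeta_1-\zeta_2+\kappa_1+\kappa_2+\kappa_3$$
with distinct edges $\kappa_i\notin\{c,\varepsilon_1,\varepsilon_2,\eta,\zeta_1,\zeta_2,\theta\}$. Also $q(w,f_j)=0$, $w_c=0$ and $w_\eta=0$ give $w_{\varepsilon_j}=0$, so $\kappa_i\notin\{\varepsilon_1,\dots,\varepsilon_m\}$.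

**Step 7: $x=d_1-r-a-f_1$.** Here $\sigma'\cdot x=0$, $q(x)=4$, $q(x,f_1)=-1$, $q(x,f_2)=q(x,z)=q(x,y)=0$ and $q(x,w)=2$. With $h=x_\eta$,
$$x_{\varepsilon_1}=-1-h,\quad x_{\varepsilon_2}=-h,\quad x_{\zeta_1}+x_{\zeta_2}=h,\quad x_{\zeta_1}+x_\theta=-1-h,\quad \sum_ix_{\kappa_i}=2+h .$$
The edges $\eta,\varepsilon_1,\varepsilon_2$ contribute $2h^2+(1+h)^2\le4$, so $h\in\{0,-1\}$.

*Case $h=0$.* The remaining norm is $3$, and $\sum x_{\kappa_i}=2$ forces, after relabeling, the $\kappa$-part $\kappa_1+\kappa_2$, of norm $2$. The remaining norm $1$ leaves $x_{\zeta_1}=-x_{\zeta_2}=0$, so $x_\theta=-1$. Hence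
$$x=-\varepsilon_1-\theta+\kappa_1+\kappa_2,\qquad x+y=-2\varepsilon_1+\zeta_1+\kappa_1+\kappa_2 .$$
By (G2), applied to $x+y$, exactly two level cuts contain $\varepsilon_1$, and each of $\zeta_1,\kappa_1,\kappa_2$ lies in exactly one level cut; no other edges occur. There are no bridges, so each of the two cuts through $\varepsilon_1$ contains at least one of the three other edges. Three edges shared out between two cuts: one of them is a 2-cut $\{\varepsilon_1,g\}$ with $g\in\{\zeta_1,\kappa_1,\kappa_2\}$. If it supports $\pm(d_i-d_j)$, then $q(f_1,d_i-d_j)=\pm1$, because $f_1$ has coefficient $1$ at $\varepsilon_1$ and $0$ at $g$; but it is $0$. If it supports $\pm(f_i-f_j)=\pm(\varepsilon_i-\varepsilon_j)$, then $g$ is some $\varepsilon_j$, against Steps 5 and 6. Both are contradictions.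

*Case $h=-1$.* Then $x_{\varepsilon_1}=0$, $x_{\varepsilon_2}=1$, the remaining norm is $2$, and $\sum x_{\kappa_i}=1$, $x_{\zeta_1}+x_{\zeta_2}=-1$, $x_{\zeta_1}+x_\theta=0$. The $\kappa$-part and the $(\zeta_1,\zeta_2)$-part each have norm at least $1$, hence exactly $1$, and $x_\theta=0$. So $x_{\zeta_1}=0$, $x_{\zeta_2}=-1$, and after relabeling
$$x=\varepsilon_2-\eta-\zeta_2+\kappa_1,\qquad x+z=\varepsilon_2-2\eta+\zeta_1+\kappa_1 .$$
As before there is a 2-cut $\{\eta,g\}$ with $g\in\{\varepsilon_2,\zeta_1,\kappa_1\}$. If it supports $\pm(d_i-d_j)$, then $q(f_1,d_i-d_j)=\pm1\ne0$, because $f_1$ has coefficient $1$ at $\eta$ and $0$ at $g$. And $\pm(\varepsilon_i-\varepsilon_j)$ does not involve $\eta$. Both are contradictions.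

Hence $m\ge2$ is impossible. With Section 7 we have proved:

**Proposition 8.1.** Let $k=1$ or $k\ge6$. No special knot lies in $\mathcal D$.

## 9. Proof of Theorems 1 and 2, and orientation reversal

**Surgeries.** By (5.1), $S^3_{n_k}(K_k)=\Sigma(L_k)$ is an alternating surgery with $n_k=46+64k\in\mathbb Z_{>0}$, for every $k\ge1$. Let $k=1$ or $k\ge6$. If $K'\in\mathcal D$ had $S^3_{n_k}(K')=S^3_{n_k}(K_k)$, then $K'$ would be special by Lemma 6.3, against Proposition 8.1. For $k=1$ this is Theorem 1, with $n=110$, the 10-crossing alternating link $L_1$ and $K=K_1$.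

**Alexander polynomials.** $K_k$ is special by Lemma 6.3, and it has a positive $L$-space surgery, since $\Sigma(L_k)$ is an $L$-space. For such knots $V_i=\sum_{j\ge1}j\,a_{i+j}$ (Ozsváth–Szabó), where the $a_j$ are the coefficients of the symmetrized Alexander polynomial. So the Alexander polynomial determines all $V_i$, hence all $I_j$. A knot $K'\in\mathcal D\subset\mathcal L$ with the same Alexander polynomial as $K_k$ would be special, which Proposition 8.1 excludes. This proves Theorem 2. $\blacksquare$

**Orientation reversal.** If "$=$" were allowed to reverse orientation, nothing would change, because $S^3_{n_k}(K)$ and $S^3_{n_k}(K')$ are never orientation-reversingly homeomorphic, for any knots $K,K'$. The group $H_1(S^3_n(K))=\mathbb Z/n$ is generated by the meridian, whose self-linking is $\epsilon/n$ with a universal sign $\epsilon$. An orientation-reversing homeomorphism would carry one meridian to $u$ times the other with $u^2\equiv-1\pmod{n_k}$. But $n_k/2=23+32k\equiv3\pmod4$ has a prime factor congruent to $3$ modulo $4$, and $-1$ is not a square modulo such a prime.
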